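\title{The unbounded faces of the convex hull of the support of an algebraic series}

\begin{abstract}
Let $\phi$ be a formal series in several variables with rational exponents, supported in a translate of a line-free cone, and let $\phi$ be a root of an irreducible polynomial $P$. We show that the closed convex hull $Q(\phi)$ of the support of $\phi$ is a rational polyhedron, and that its recession cone is the polar of a union of maximal cones of one explicit fan: the normal fan of the Newton polytope of the leading coefficient of $P$ times its discriminant. Which cones occur depends on the root and not only on $P$. We decide this cone by cone, by normalizing a finite extension of an affine monoid algebra and applying Zariski's theorem on analytic normality. The result is an algorithm that lists all unbounded faces of $Q(\phi)$ from the minimal polynomial of $\phi$, a term order and finitely many first terms. We also classify the sets $Q(\phi)$, show that face series are algebraic, and test equality of series encoded with different orders.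
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Series, orders and encodings}

Let $\mathbb{K}$ be an algebraically closed field of characteristic zero, let $\mathbf{x}=(x_1,\dots,x_n)$, and write $\mathbf{x}^I=x_1^{i_1}\cdots x_n^{i_n}$ for $I=(i_1,\dots,i_n)\in\mathbb{Q}^n$. A \emph{cone} is always a finitely generated convex cone $\operatorname{cone}(R)=\{\sum_{r\in R}\lambda_r r:\lambda_r\ge0\}$ in $\mathbb{R}^n$, with $R$ finite; it is \emph{line-free} if it contains no line, and \emph{rational} if $R$ can be chosen in $\mathbb{Q}^n$. The set $\mathbb{N}$ contains $0$.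

A \emph{series} is a formal sum $\phi=\sum_{I\in\mathbb{Q}^n}a_I\mathbf{x}^I$ with $a_I\in\mathbb{K}$ whose support $\operatorname{supp}\phi=\{I:a_I\ne0\}$ lies in $(v+C)\cap\frac1{k'}\mathbb{Z}^n$ for some integer $k'\ge1$, some line-free cone $C$ and some $v\in\mathbb{R}^n$. The condition on the cone is what makes algebra possible. It guarantees that every coefficient of a power $\phi^i$ is a finite sum, and it excludes sums such as $\sum_{m\in\mathbb{Z}}x_1^m$, which is annihilated by $1-x_1$. A series $\phi$ is \emph{algebraic} if $P(\mathbf{x},\phi)=0$ for some nonzero $P\in\mathbb{K}[\mathbf{x}][y]$; the irreducible such $P$, unique up to a nonzero constant factor, is its \emph{minimal polynomial}.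

A vector $w\in\mathbb{R}^n$ is \emph{generic} if its coordinates are linearly independent over $\mathbb{Q}$. Then $I\mapsto w\cdot I$ is injective on $\mathbb{Q}^n$ and orders the exponents, and hence the terms, totally. A cone $C$ is \emph{compatible with $w$} if $w\cdot c<0$ for all nonzero $c\in C$; such a cone is line-free. Let $\mathcal{S}_w$ be the set of all series whose support lies in some $(v+C)\cap\frac1{k'}\mathbb{Z}^n$ with $C$ compatible with $w$. The support of $\phi\in\mathcal{S}_w$ can be listed as $\alpha_1,\alpha_2,\dots$ with $w\cdot\alpha_1>w\cdot\alpha_2>\cdots$ (Lemma~\ref{lem:ring}), and $a_{\alpha_1}\mathbf{x}^{\alpha_1},\dots,a_{\alpha_\nu}\mathbf{x}^{\alpha_\nu}$ are the \emph{first $\nu$ terms of $\phi$ with respect to $w$}.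

Whenever we speak of computation, $\mathbb{K}=\overline{\mathbb{Q}}$ with exact arithmetic, and generic vectors have real algebraic coordinates, so that exponents can be compared. The Newton--Puiseux algorithm computes, for a given polynomial and a generic $w$, arbitrarily many first terms of its series roots with respect to $w$. For each $\nu$ it also computes a cone $C_\nu$ compatible with $w$ such that $\operatorname{supp}\phi\subseteq\{\alpha_1,\dots,\alpha_{\nu-1}\}\cup(\alpha_\nu+C_\nu)$. An algebraic series is therefore a finite object. An \emph{encoding} of $\phi$ consists of its minimal polynomial $P$, a generic $w$ with $\phi\in\mathcal{S}_w$, and the first $\nu\ge0$ terms of $\phi$ with respect to $w$, where $\nu$ is so large that no other root of $P$ in $\mathcal{S}_w$ has the same first $\nu$ terms.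

\subsection{The problem}

Let $Q(\phi)$ be the closure of $\operatorname{conv}(\operatorname{supp}\phi)$ in $\mathbb{R}^n$. It plays for a series the role that the Newton polytope plays for a polynomial: maximizing a linear functional over $Q(\phi)$ selects the terms of highest weighted degree. A \emph{face} of $Q(\phi)$ is $Q(\phi)$ itself or its nonempty intersection with a supporting hyperplane. It is known that $Q(\phi)$ has finitely many vertices, and that its vertices and bounded faces can be computed from an encoding, using an effective equality test for algebraic series. The unbounded faces record the directions in which the series has infinitely many terms. Buchacher \cite{Buchacher} poses the problem of determining them.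

\medskip\noindent
\textbf{Problem.} \emph{Is there an algorithm that takes any encoding of any algebraic series $\phi$ and returns the complete list of unbounded faces of $Q(\phi)$, each in the form $\operatorname{conv}(V)+\operatorname{cone}(R)$ with explicit finite sets $V$ and $R$?}
\medskip

Two things stand in the way. It is not evident from the definitions that $Q(\phi)$ has finitely many faces, or that they have the required form. And finitely many terms carry no information about unbounded directions, while the cones $C_\nu$ only bound the support from outside: nothing says that the support fills them.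

\subsection{Results}

The directions are best studied on the dual side. The \emph{barrier cone} of $\phi$ is
\[
N(\phi)=\Big\{g\in\mathbb{R}^n:\ \sup_{I\in\operatorname{supp}\phi}g\cdot I<\infty\Big\},
\]
the set of weights for which $\phi$ has finite degree. It is closed under sums and nonnegative multiples, hence convex. For $S\subseteq\mathbb{R}^n$ let $S^\circ=\{c:g\cdot c\le0\text{ for all }g\in S\}$ be the polar of $S$.

Let $\phi\neq0$ have minimal polynomial $P=\sum_{i=0}^dp_i(\mathbf{x})y^i$ with $p_d\ne0$. Three finite objects are read off from $P$. The first is the polynomial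
\[
\Delta=p_d\cdot\operatorname{Disc}_y(P),
\]
where $\operatorname{Disc}_y(P)=p_d^{2d-2}\prod_{i<j}(y_i-y_j)^2$ in terms of the roots $y_1,\dots,y_d$; this is a polynomial with integer coefficients in $p_0,\dots,p_d$, equal to $1$ for $d=1$. Since $P$ is irreducible and the characteristic is zero, $P$ is separable in $y$ and $\Delta\ne0$. The second is the set $\Sigma$ of maximal cones of the normal fan of the Newton polytope $\operatorname{Newt}(\Delta)=\operatorname{conv}(\operatorname{supp}\Delta)$, that is, of the cones
\[
\sigma_v=\{g\in\mathbb{R}^n:\ g\cdot v\ge g\cdot\mu\ \text{ for all }\mu\in\operatorname{supp}\Delta\},\qquad v\text{ a vertex of }\operatorname{Newt}(\Delta).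
\]
The third is the finite set
\[
E=\Big\{\frac{\mu-\mu'}{j-i}:\ 0\le i<j\le d,\ \mu\in\operatorname{supp}p_i,\ \mu'\in\operatorname{supp}p_j\Big\}\subseteq\mathbb{Q}^n .
\]
Put also $k=d!$ and $M=\frac1k\mathbb{Z}^n$.

\begin{theorem}[Structure]\label{thm:structure}
Let $\phi\ne0$ be an algebraic series with minimal polynomial $P$.
\begin{enumerate}
\item[(a)] $\operatorname{supp}\phi\subseteq M$.
\item[(b)] For $\sigma\in\Sigma$, the conditions $\operatorname{int}\sigma\cap N(\phi)\ne\emptyset$ and $\sigma\subseteq N(\phi)$ are equivalent, and $N(\phi)$ is the union of the cones $\sigma\in\Sigma$ that satisfy them. It is a full-dimensional closed rational polyhedral cone, generated by the generators of these $\sigma$.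
\item[(c)] The recession cone of $Q(\phi)$ is $N(\phi)^\circ$, and
\[
Q(\phi)=\operatorname{conv}(E\cap\operatorname{supp}\phi)+N(\phi)^\circ .
\]
In particular $Q(\phi)$ is a rational polyhedron.
\end{enumerate}
\end{theorem}

This reduces the problem to finitely many yes-or-no questions: which $\sigma\in\Sigma$ lie in $N(\phi)$? Corollary~\ref{cor:decide} shows that each is decidable, and the answer to the problem is yes.

\begin{theorem}[Algorithm]\label{thm:algorithm}
The algorithm of Section~\ref{sec:algorithm} takes any encoding of any algebraic series $\phi$, terminates, and outputs exactly the unbounded faces of $Q(\phi)$, each once, in the form $\operatorname{conv}(V)+\operatorname{cone}(R)$.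
\end{theorem}

The proofs use the Newton--Puiseux algorithm only to list terms. They use neither the cones $C_\nu$ nor the known results on vertices, bounded faces and equality. Section~\ref{sec:examples} works out examples that show what the fan does and does not determine. Sections~\ref{sec:prelim}--\ref{sec:structure} prove Theorem~\ref{thm:structure}; the main step constructs, by complex analysis, all roots of $P$ over a given cone of $\Sigma$. Section~\ref{sec:test} contains the decision procedure, which is commutative algebra. Section~\ref{sec:complements} derives a classification of the sets $Q(\phi)$, the algebraicity of face series, and an equality test across different orders.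

\section{What the fan determines: examples}\label{sec:examples}

Suppose first that $d=1$, so that $\Delta=p_1$ and $\phi=-p_0/p_1$. A generic $w$ selects a vertex $v$ of $\operatorname{Newt}(p_1)$, the exponent of the $w$-largest term $a\mathbf{x}^v$ of $p_1$. Write $p_1=a\mathbf{x}^v(1-h)$. The exponents of $h$ are the differences $\mu-v$, and they generate the cone $\sigma_v^\circ$. The geometric series $1/p_1=a^{-1}\mathbf{x}^{-v}\sum_m h^m$ is supported in $-v+\sigma_v^\circ$, so $\phi$ is supported in the union of the finitely many translates $\mu_0-v+\sigma_v^\circ$, $\mu_0\in\operatorname{supp}p_0$. Every $g\in\sigma_v$ is bounded above on this union, so $\sigma_v\subseteq N(\phi)$: one expansion serves the whole cone $\sigma_v$.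

\begin{example}\label{ex:rational}
Let $P=(1-x_1)y-(1-x_1+x_2)$ and $w_1,w_2<0$. Then
\[
\phi=1+\frac{x_2}{1-x_1}=1+\sum_{m\ge0}x_1^mx_2,\qquad \operatorname{supp}\phi=\{(0,0)\}\cup\{(m,1):m\in\mathbb{N}\}.
\]
Here $\Delta=1-x_1$, the fan consists of the half-planes $g_1\le0$ and $g_1\ge0$, and $N(\phi)=\{g_1\le0\}$, with polar the ray $\mathbb{R}_{\ge0}(1,0)$. Further $E=\{(0,0),(\pm1,0),(0,1),(-1,1)\}$ and $E\cap\operatorname{supp}\phi=\{(0,0),(0,1)\}$. So $Q(\phi)$ is the half-strip $[0,\infty)\times[0,1]$, and its unbounded faces are $Q(\phi)$ and the rays $(0,0)+\mathbb{R}_{\ge0}(1,0)$ and $(0,1)+\mathbb{R}_{\ge0}(1,0)$. The first ray contains only one point of the support, and $\operatorname{conv}(\operatorname{supp}\phi)$ meets it only in that point. The closure in the definition of $Q(\phi)$ matters.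
\end{example}

For $d\ge2$ a root can branch as well as have poles, and the discriminant enters.

\begin{example}\label{ex:sqrt}
Let $P=y^2-(x_1+x_2)$ and $w_2<w_1$. The leading coefficient is $1$, and $\Delta=4(x_1+x_2)$. The roots are $\pm x_1^{1/2}\sum_m\binom{1/2}{m}(x_2/x_1)^m$. All binomial coefficients are nonzero, so the support is $\{(\frac12-m,m):m\in\mathbb{N}\}$ and the barrier cone is the half-plane $g_2\le g_1$, which is $\sigma_{(1,0)}$.
\end{example}

One might now guess that $N(\phi)$ is always the single cone of $\Sigma$ that contains $w$. For $d=1$ this is true (Remark~\ref{rem:degree-one}). In general $\Delta$ collects the singularities of all roots, and a given root need not feel all of them.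

\begin{example}\label{ex:catalan}
Let $t=x_1+x_2$ and $P=ty^2-y+1$. It is irreducible, being of degree one in $x_1$ with coprime coefficients $y^2$ and $x_2y^2-y+1$. We have $\Delta=t(1-4t)$, and $\operatorname{Newt}(\Delta)$ is the trapezoid with vertices $(1,0)$, $(2,0)$, $(0,2)$, $(0,1)$. The four cones of $\Sigma$ are bounded by the rays through $(-1,-1)$, $(0,-1)$, $(1,1)$, $(-1,0)$; see Figure~\ref{fig:catalan}. Take $w_2<w_1<0$, so that $w$ lies in $\sigma_{(1,0)}=\{g_2\le g_1\le0\}$. Let $G(t)$ be the power series with $G=1+tG^2$; this equation determines the coefficients recursively, and they are positive integers. The roots sum to $1/t$, so they are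
\[
\phi_+=G(x_1+x_2),\qquad \phi_-=\frac1t-G(t)=\sum_{m\ge0}(-1)^mx_1^{-1-m}x_2^m-G(x_1+x_2).
\]
The support of $\phi_+$ is $\mathbb{N}^2$, and that of $\phi_-$ is $\mathbb{N}^2\cup\{(-1-m,m):m\in\mathbb{N}\}$. Hence
\[
N(\phi_+)=\{g_1\le0,\ g_2\le0\}=\sigma_{(1,0)}\cup\sigma_{(0,1)},\qquad N(\phi_-)=\sigma_{(1,0)} .
\]
The set $E$ consists of $(0,0)$, $(-1,0)$, $(0,-1)$, $(-\frac12,0)$, $(0,-\frac12)$. It meets $\operatorname{supp}\phi_+$ in $(0,0)$ and $\operatorname{supp}\phi_-$ in $(0,0)$ and $(-1,0)$, and
\[
Q(\phi_+)=\mathbb{R}_{\ge0}^2,\qquad Q(\phi_-)=(-1,0)+\operatorname{cone}\big((1,0),(-1,1)\big).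
\]
The wall between $\sigma_{(1,0)}$ and $\sigma_{(0,1)}$ comes from the factor $t$ of $\Delta$. Near the origin $\phi_-$ has a pole along $t=0$ and $\phi_+$ has none. The polynomial $P$ and the order $w$ are the same for both roots, so any decision procedure must use the first terms.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!25] (0,0) -- (0,-2.2) -- (-2.2,-2.2) -- cycle;
\draw[->] (0,0) -- (2.2,2.2);
\draw[->] (0,0) -- (-2.4,0);
\draw[->] (0,0) -- (0,-2.4);
\draw[->] (0,0) -- (-2.3,-2.3);
\node at (-0.72,-1.75) {\small $\sigma_{(1,0)}$};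
\node at (-1.7,-0.6) {\small $\sigma_{(0,1)}$};
\node at (1.3,-0.7) {\small $\sigma_{(2,0)}$};
\node at (-0.7,1.3) {\small $\sigma_{(0,2)}$};
\begin{scope}[shift={(9,-1.8)}]
\fill[gray!25] (-1,0) -- (3.5,0) -- (3.5,3.5) -- (-4.5,3.5) -- cycle;
\draw[thick] (3.5,0) -- (-1,0) -- (-4.5,3.5);
\foreach \x in {0,1,2,3} \foreach \y in {0,1,2,3} \fill (\x,\y) circle (2.5pt);
\foreach \y in {0,1,2,3} \draw[fill=white] ({-1-\y},\y) circle (3pt);
\node[below] at (-1,0) {\small $(-1,0)$};
\end{scope}
\end{tikzpicture}
\caption{The polynomial $P=(x_1+x_2)y^2-y+1$. Left: the normal fan of $\operatorname{Newt}(\Delta)$, with the cone containing an order $w_2<w_1<0$ shaded. Right: the root $\phi_+$ is supported on the black points, the root $\phi_-$ on the black and the white points; $Q(\phi_-)$ is shaded. The barrier cone of $\phi_-$ is $\sigma_{(1,0)}$, that of $\phi_+$ is $\sigma_{(1,0)}\cup\sigma_{(0,1)}$.}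
\label{fig:catalan}
\end{figure}

\section{Cones, rings of series and the barrier cone}\label{sec:prelim}

\subsection{Convex geometry}

We use the following facts.
\begin{enumerate}
\item[(C1)] (Minkowski--Weyl and polarity.) Cones are exactly the finite intersections of closed half-spaces through the origin. The polar of a (rational) cone $\omega$ is a (rational) cone, $\omega^{\circ\circ}=\omega$, and $\omega$ is line-free if and only if $\omega^\circ$ is full-dimensional. If $w\in\operatorname{int}\omega$, then $\omega^\circ$ is compatible with $w$: for $0\ne c\in\omega^\circ$ we have $g\cdot c\le0$ for all $g$ near $w$, which forces $w\cdot c<0$.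
\item[(C2)] Nonzero vectors $g_1,\dots,g_r$ generate a line-free cone if and only if some $u_0$ has $g_j\cdot u_0>0$ for all $j$. Indeed, if the cone is line-free, then $0\notin\operatorname{conv}(g_1,\dots,g_r)$, and $u_0$ separates; conversely $u_0$ is positive on every nonzero element of the cone. For two nonzero vectors $a,b$ with $b\notin\mathbb{R}_{<0}a$ one can take $u_0=a/|a|+b/|b|$.
\item[(C3)] If $w\neq0$ and $U$ is an open neighborhood of $w$, there are linearly independent rational $g_1,\dots,g_n\in U$ with $w\in\operatorname{int}\operatorname{cone}(g_1,\dots,g_n)$. To see this, take a basis $b_1,\dots,b_n$ with $w=\sum_jb_j$ and put $g_j=w+\varepsilon b_j$ with $\varepsilon>0$ small. These vectors are independent, $\sum_jg_j=(n+\varepsilon)w$, and all conditions survive a small perturbation to rational vectors.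
\item[(C4)] The \emph{support function} of $S\subseteq\mathbb{R}^n$ is $h_S(g)=\sup_{s\in S}g\cdot s$. If $S'$ is closed and convex, then $S\subseteq S'$ if and only if $h_S\le h_{S'}$. The \emph{recession cone} $\operatorname{rec}(S)$ of a nonempty closed convex set $S$ is the set of $c$ with $S+\mathbb{R}_{\ge0}c\subseteq S$.
\item[(C5)] $\operatorname{Newt}(fg)=\operatorname{Newt}(f)+\operatorname{Newt}(g)$ for nonzero Laurent polynomials. If $v=v_1+v_2$ with $v_1\in K_1$, $v_2\in K_2$, and $v$ is the unique maximizer of $g$ on $K_1+K_2$, then $v_1$ is the unique maximizer of $g$ on $K_1$: if $v_1'\in K_1$ and $g\cdot v_1'\ge g\cdot v_1$, then $g\cdot(v_1'+v_2)\ge g\cdot v$, so $v_1'+v_2=v$.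
\end{enumerate}

The cones $\sigma_v\in\Sigma$ are rational, full-dimensional, finite in number, and cover $\mathbb{R}^n$. They need not be line-free, as Example~\ref{ex:rational} shows. The interior of $\sigma_v$ is the set of $g$ with $g\cdot v>g\cdot\mu$ for all $\mu\in\operatorname{supp}\Delta\setminus\{v\}$, and $\sigma_v^\circ=\operatorname{cone}(\mu-v:\mu\in\operatorname{supp}\Delta)$ by (C1). Generic vectors form the complement of countably many hyperplanes, so they are dense. A generic vector lies on no rational hyperplane through $0$, so it lies in exactly one cone of $\Sigma$, and in its interior.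

\subsection{The rings $\mathcal{S}_w$}

\begin{lemma}\label{lem:ring}
Let $w$ be generic. For $f\in\mathcal{S}_w$ and $\tau\in\mathbb{R}$, only finitely many $I\in\operatorname{supp}f$ satisfy $w\cdot I\ge\tau$; in particular $f\ne0$ has a $w$-largest term, its \emph{leading term}. The set $\mathcal{S}_w$ is a domain, in which leading terms multiply and every nonzero series with finite support is invertible. A polynomial of degree $d$ in $\mathbb{K}[\mathbf{x}][y]$ has at most $d$ roots in $\mathcal{S}_w$.
\end{lemma}

\begin{proof}
Let $C$ be compatible with $w$. On the compact set of unit vectors of $C$ the function $w\cdot c$ is negative, so $w\cdot c\le-\delta|c|$ on $C$ for some $\delta>0$. Hence $\{c\in C:w\cdot c\ge-s\}$ is compact for every $s$, and its translates contain finitely many points of $\frac1{k'}\mathbb{Z}^n$. This gives the first statement.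

Let $f_1,f_2\in\mathcal{S}_w$ be supported in $v_1+C_1$ and $v_2+C_2$, with a common denominator $k'$. The two supports lie in translates of different cones, and we need one translate of one cone. Let $C$ be generated by $C_1$, $C_2$ and the vectors $-w\pm\varepsilon e_j$, with $\varepsilon>0$ so small that $w$ is negative on them. Then $w$ is negative on all nonzero generators of $C$, so $C$ is compatible with $w$, and $-w\in\operatorname{int}C$. For large $t$ we have $v_i-tw=t(-w+v_i/t)\in C$, so both supports lie in $tw+C$. Thus $f_1+f_2\in\mathcal{S}_w$. If $I=I_1+I_2$ with $I_1,I_2\in tw+C$, then $w\cdot I_1=w\cdot I-w\cdot I_2\ge w\cdot I-t|w|^2$, which leaves finitely many choices for $I_1$. So $f_1f_2$ is defined and supported in $2tw+C$. The sum of the two leading exponents has only one representation as a sum of exponents of $f_1$ and $f_2$, so leading terms multiply and $\mathcal{S}_w$ is a domain. The bound on the number of roots follows.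

A nonzero series with finite support is $a\mathbf{x}^\beta(1-h)$, where $a\mathbf{x}^\beta$ is the leading term and the finitely many exponents of $h$ have $w$-value at most $-\varepsilon<0$. The exponents of $h^m$ have $w$-value at most $-m\varepsilon$ and lie in the compatible cone generated by $\operatorname{supp}h$. Hence $\sum_mh^m$ is an element of $\mathcal{S}_w$, inverse to $1-h$.
\end{proof}

The coefficients of a product are given by the same finite sums in every ring $\mathcal{S}_w$ that contains the factors. So an identity such as $P(\mathbf{x},\phi)=0$ holds in all rings $\mathcal{S}_w\ni\phi$ or in none. Inverses, in contrast, depend on $w$. Every series lies in some $\mathcal{S}_w$: if its support lies in $v+C$ with $C$ line-free, then by (C2) the vectors that are negative on the nonzero generators of $C$ form a nonempty open set, which contains a generic $w$.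

\subsection{The barrier cone}

The next lemma translates between $N(\phi)$, translated cones and the rings $\mathcal{S}_w$.

\begin{lemma}\label{lem:barrier}
Let $f$ be a formal sum whose exponents lie in $\frac1{k'}\mathbb{Z}^n$ for some $k'$.
\begin{enumerate}
\item[(a)] If $\omega$ is a line-free cone, then $\omega\subseteq N(f)$ if and only if $\operatorname{supp}f\subseteq u+\omega^\circ$ for some $u\in\mathbb{R}^n$.
\item[(b)] If $w$ is generic, then $f\in\mathcal{S}_w$ if and only if $w\in\operatorname{int}N(f)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\operatorname{supp}f\subseteq u+\omega^\circ$ and $g\in\omega$, then $g\cdot I\le g\cdot u$ on the support. Conversely let $g_1,\dots,g_r$ be nonzero generators of $\omega\subseteq N(f)$, with $g_j\cdot I\le\kappa_j$ on the support. Take $u_0$ as in (C2) and $u=tu_0$ with $t$ so large that $\kappa_j\le g_j\cdot u$ for all $j$. Then $g_j\cdot(I-u)\le0$ for all $j$, that is, $I-u\in\omega^\circ$.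

(b) If $\operatorname{supp}f\subseteq v+C$ with $C$ compatible with $w$, then every $g$ near $w$ is negative on the finitely many nonzero generators of $C$, so $g\cdot I\le g\cdot v$ on the support. Conversely let $w\in\operatorname{int}N(f)$. By (C3) there is a simplicial cone $\gamma\subseteq N(f)$ with $w\in\operatorname{int}\gamma$. By (a) the support lies in a translate of $\gamma^\circ$, which is compatible with $w$ by (C1).
\end{proof}

Part (a) fails for cones with lines: in Example~\ref{ex:rational} the half-plane $\omega=N(\phi)$ has a ray as its polar, and no single translate of this ray contains both $(0,0)$ and $(0,1)$. This is why every cone to which we apply the lemma is chosen line-free.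

\section{All roots over one cone of the fan}\label{sec:roots}

For $d=1$ the geometric series showed that one expansion serves a whole cone $\sigma_v$. For $d\ge2$ there is no closed formula for the roots, and a term-by-term construction with respect to one order gives control only near that order. We obtain the roots analytically instead. In logarithmic coordinates, far out in the direction of $\sigma_v$, the monomial $\mathbf{x}^v$ dominates $\Delta$. There $\Delta$ has no zeros, so the roots neither collide nor escape to infinity and are holomorphic functions. The region is invariant under rotation of the coordinates, so these functions have Laurent expansions. The region contains rays in every direction of $\operatorname{int}\sigma_v$, and a growth bound along these rays bounds the support.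

\begin{proposition}\label{prop:roots}
Let $\sigma=\sigma_v\in\Sigma$ and let $w''\in\operatorname{int}\sigma$ be generic. Then $P$ has exactly $d$ roots in $\mathcal{S}_{w''}$, and each root $f$ satisfies $\operatorname{supp}f\subseteq M$ and $\sigma\subseteq N(f)$.
\end{proposition}

\begin{proof}
Let $K_0\subseteq\mathbb{K}$ be the field generated over $\mathbb{Q}$ by the coefficients of $P$, and $\overline{K_0}$ its algebraic closure in $\mathbb{K}$. Since $K_0$ is finitely generated over $\mathbb{Q}$, the field $\overline{K_0}$ embeds in $\mathbb{C}$. We fix an embedding, construct the roots over $\mathbb{C}$, and descend at the end. For $\zeta=\xi+\mathrm{i}\eta\in\mathbb{C}^n$ write $e^\zeta=(e^{\zeta_1},\dots,e^{\zeta_n})$, so that $|\mathbf{x}^\mu|=e^{\mu\cdot\xi}$ at $\mathbf{x}=e^\zeta$.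

\emph{Step 1: a domain without zeros of $\Delta$.} By (C5), $v=v_1+v_2$ with $v_1\in\operatorname{Newt}(p_d)$ and $v_2\in\operatorname{Newt}(\operatorname{Disc}_yP)$, and $v_1$ is the unique maximizer on $\operatorname{Newt}(p_d)$ of every $g\in\operatorname{int}\sigma$. In particular $v_1$ is a vertex, and by continuity $(\mu-v_1)\cdot g\le0$ for $g\in\sigma$ and $\mu\in\operatorname{supp}p_d$. Fix $u_0\in\operatorname{int}\sigma$ and put $D=t_0u_0+\operatorname{int}\sigma$, with $t_0>0$ to be chosen. Write $\Delta=\sum_\mu\delta_\mu\mathbf{x}^\mu$. For $\xi\in D$ and $\mu\in\operatorname{supp}\Delta\setminus\{v\}$ we have $(\mu-v)\cdot\xi\le t_0(\mu-v)\cdot u_0$, and $(\mu-v)\cdot u_0<0$. Therefore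
\[
|\Delta(e^\zeta)|\ \ge\ e^{v\cdot\xi}\Big(|\delta_v|-\sum_{\mu\ne v}|\delta_\mu|\,e^{t_0(\mu-v)\cdot u_0}\Big)\ \ge\ \tfrac12|\delta_v|\,e^{v\cdot\xi}
\]
once $t_0$ is large. The same estimate applies to $p_d$ and $v_1$. Fix $t_0$ such that, for all $\zeta$ in the tube $Z=D+\mathrm{i}\mathbb{R}^n$, we have $\Delta(e^\zeta)\neq0$ and $|p_d(e^\zeta)|\ge\kappa\,e^{v_1\cdot\xi}$ with a constant $\kappa>0$.

\emph{Step 2: Laurent expansions.} For $\zeta\in Z$ the polynomial $P(e^\zeta,y)$ has degree $d$ and nonzero discriminant, so it has $d$ simple roots, which depend holomorphically on $\zeta$ locally. They form a $d$-sheeted covering of $Z$. Since $Z$ is convex, hence simply connected, the covering is trivial: there are holomorphic functions $y_1,\dots,y_d$ on $Z$ whose values at each point are the $d$ distinct roots. For $\ell\in\mathbb{Z}^n$ the function $y_j(\zeta+2\pi\mathrm{i}\ell)$ is again a holomorphic root, so it is one of the $y_{j'}$. This defines a homomorphism $\mathbb{Z}^n\to S_d$. The order of every element of $S_d$ divides $k=d!$, so each $y_j$ is invariant under $2\pi\mathrm{i}k\mathbb{Z}^n$. Hence $y_j(\zeta)=\tilde y_j(e^{\zeta/k})$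 with $\tilde y_j$ holomorphic on the image of $Z$ under $\zeta\mapsto e^{\zeta/k}$. This image is a connected Reinhardt domain in $(\mathbb{C}^*)^n$, that is, a connected open set invariant under rotation of each coordinate. A holomorphic function on such a domain has a unique Laurent expansion, which converges absolutely at every point. So $y_j(\zeta)=\sum_{I\in M}b_Ie^{I\cdot\zeta}$, where for every $\xi\in D$
\[
b_I=\frac1{(2\pi k)^n}\int_{[0,2\pi k]^n}y_j(\xi+\mathrm{i}\eta)\,e^{-I\cdot(\xi+\mathrm{i}\eta)}\,d\eta,
\qquad\text{so}\qquad
|b_I|\le e^{-I\cdot\xi}\sup_{\eta}|y_j(\xi+\mathrm{i}\eta)| .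
\]
Let $f_j=\sum_{I\in M}b_I\mathbf{x}^I$ be the corresponding formal sum.

\emph{Step 3: the support.} Cauchy's bound for the roots of a polynomial and Step 1 give
\[
|y_j(\zeta)|\le1+\max_{i<d}\Big|\frac{p_i(e^\zeta)}{p_d(e^\zeta)}\Big|\le\kappa'e^{H(\xi)},\qquad
H(\xi)=\max\Big(0,\ \max_{i<d,\ \mu\in\operatorname{supp}p_i}(\mu-v_1)\cdot\xi\Big),
\]
with a constant $\kappa'$. As a maximum of finitely many linear functions, $H$ is continuous, positively homogeneous and subadditive. For $g\in\operatorname{int}\sigma$ and $t>0$ the point $\xi=t_0u_0+tg$ lies in $D$, and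
\[
|b_I|\le\kappa'\exp\Big(H(t_0u_0)-t_0\,I\cdot u_0+t\big(H(g)-I\cdot g\big)\Big).
\]
Letting $t\to\infty$ gives $b_I=0$ whenever $I\cdot g>H(g)$. So $g\cdot I\le H(g)$ for all $I\in\operatorname{supp}f_j$ and $g\in\operatorname{int}\sigma$, and by continuity for all $g\in\sigma$. Thus $\sigma\subseteq N(f_j)$, and Lemma~\ref{lem:barrier}(b) shows that $f_j$ lies in the ring $\mathcal{S}_{w''}(\mathbb{C})$ formed over $\mathbb{C}$.

Absolutely convergent series may be multiplied and rearranged, so the coefficients of the formal series $P(\mathbf{x},f_j)$ are the Laurent coefficients of the function $P(e^\zeta,y_j(\zeta))=0$. By uniqueness they vanish. The $f_j$ are distinct because the $y_j$ are, so by Lemma~\ref{lem:ring} they are all the roots of $P$ in $\mathcal{S}_{w''}(\mathbb{C})$.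

\emph{Step 4: descent.} The group $\operatorname{Aut}(\mathbb{C}/\overline{K_0})$ acts on $\mathcal{S}_{w''}(\mathbb{C})$ through the coefficients, by ring automorphisms that fix $P$. It permutes $f_1,\dots,f_d$, so each coefficient $b$ has a finite orbit. If $b\notin\overline{K_0}$, then $b$ is transcendental over this algebraically closed field, and for each $m\in\mathbb{Z}$ the automorphism $b\mapsto b+m$ of $\overline{K_0}(b)$ extends to $\mathbb{C}$, so the orbit is infinite. Hence all coefficients lie in $\overline{K_0}\subseteq\mathbb{K}$. This gives $d$ roots in $\mathcal{S}_{w''}$ over $\mathbb{K}$, and there are no others.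
\end{proof}

Characteristic zero was used for $\Delta\ne0$ and for the embedding into $\mathbb{C}$, and algebraic closedness for the descent. By Lemma~\ref{lem:barrier}(b), each root $f$ lies in $\mathcal{S}_{w'''}$ for every generic $w'''\in\operatorname{int}\sigma$. So the $d$ roots depend only on $\sigma$; we call them the \emph{roots over $\sigma$}.

\section{The structure of $Q(\phi)$}\label{sec:structure}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Write $N=N(\phi)$ and $Q=Q(\phi)$.

(a), (b) The series $\phi$ lies in some $\mathcal{S}_w$, so by Lemma~\ref{lem:barrier}(b) the convex set $N$ has nonempty interior, and therefore $N\subseteq\overline{\operatorname{int}N}$. Let $\sigma\in\Sigma$ with $\operatorname{int}\sigma\cap N\ne\emptyset$. A point of this intersection is a limit of points of $\operatorname{int}N$, so the open set $\operatorname{int}\sigma\cap\operatorname{int}N$ is nonempty and contains a generic $w''$. By Lemma~\ref{lem:barrier}(b), $\phi\in\mathcal{S}_{w''}$. Hence $\phi$ is one of the roots in Proposition~\ref{prop:roots}, which gives $\sigma\subseteq N$ and $\operatorname{supp}\phi\subseteq M$. The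 converse implication holds because $\operatorname{int}\sigma\ne\emptyset$.

The union of the interiors of all $\sigma\in\Sigma$ is open and dense. So every point of $\operatorname{int}N$, and then every point of $N$, is a limit of points of $N$ that lie in some $\operatorname{int}\sigma$. It therefore lies in the union of the cones $\sigma$ with $\operatorname{int}\sigma\cap N\ne\emptyset$, which is closed as a finite union of closed sets. Thus $N$ equals this union; in particular such a $\sigma$ exists, which completes (a). The cone generated by the generators of all these $\sigma$ contains each $\sigma$ and is contained in $N$, since $N$ is closed under sums and nonnegative multiples. So it equals $N$.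

(c) The support function $h_Q(g)=\sup_{I\in\operatorname{supp}\phi}g\cdot I$ is finite exactly on $N$. If $c\in\operatorname{rec}Q$, $x\in Q$ and $g\in N$, then $g\cdot(x+tc)$ is bounded above for $t\ge0$, so $g\cdot c\le0$. Conversely, if $c\in N^\circ$, $x\in Q$ and $t\ge0$, then $g\cdot(x+tc)\le h_Q(g)$ for $g\in N$, and trivially for $g\notin N$; by (C4), $x+tc\in Q$. Hence $\operatorname{rec}Q=N^\circ$, and $Q$ contains $Q'=\operatorname{conv}(V_0)+N^\circ$, where $V_0=E\cap\operatorname{supp}\phi$.

For the reverse inclusion we show that finitely many points of the support realize $h_Q$. The reason is that the leading terms in $P(\mathbf{x},\phi)=0$ must cancel. Let $g\in\operatorname{int}N$ be generic, so that $\phi\in\mathcal{S}_g$. Let $\alpha$ be the leading exponent of $\phi$, and $\mu_i$ that of $p_i$ for $p_i\ne0$, with respect to $g$. The summand $p_i\phi^i$ has leading exponent $\mu_i+i\alpha$. If the maximum of $g\cdot(\mu_i+i\alpha)$ were attained for one index only, the leading term of that summand would survive in the sum. So it is attained for two indices $i<j$, and genericity turns the equality of $g$-values into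 $\mu_i+i\alpha=\mu_j+j\alpha$. Thus $\alpha=(\mu_i-\mu_j)/(j-i)\in V_0$. In particular $V_0\neq\emptyset$, and
\[
g\cdot I\le h_{V_0}(g)\qquad\text{for all }I\in\operatorname{supp}\phi .
\]
For fixed $I$ both sides are continuous in $g$, and generic vectors of $\operatorname{int}N$ are dense in $N$. So the inequality holds for all $g\in N$, which means $h_Q\le h_{V_0}=h_{Q'}$ on $N$. For $g\notin N=N^{\circ\circ}$ some $c\in N^\circ$ has $g\cdot c>0$, so $h_{Q'}(g)=+\infty$; the equality $N=N^{\circ\circ}$ uses (b). The set $Q'$ is a polytope plus a cone, hence closed and convex, and (C4) gives $Q\subseteq Q'$. Finally $V_0\subseteq\mathbb{Q}^n$ and $N^\circ$ is rational by (b).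
\end{proof}

\section{Deciding whether a cone lies in $N(\phi)$}\label{sec:test}

The proof above shows that $\sigma\subseteq N(\phi)$ holds exactly when $\phi$ is one of the roots over $\sigma$. The encoding presents $\phi$ as a root over the cone $\sigma_0$ that contains $w$, and first terms with respect to $w$ cannot be matched with first terms with respect to an order in $\sigma$. We therefore work in one ring that sees both orders: the ring of series supported in $\omega^\circ$, for a line-free cone $\omega$ that reaches from $w$ into $\sigma$. This ring is the completion of a finitely generated algebra at a maximal ideal, and the question becomes whether a polynomial has a certain root in a complete local ring.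

\subsection{Reductions}\label{sub:reductions}

Let an encoding $(P,w,\text{first }\nu\text{ terms})$ be given. We have $\phi=0$ if and only if $y$ divides the irreducible polynomial $P$, that is, $P=ay$ with $a\in\mathbb{K}^*$; then $Q(\phi)=\emptyset$ has no faces. If $\nu=0$, then $\phi$ is the only root of $P$ in $\mathcal{S}_w$, and the Newton--Puiseux algorithm computes a first term. If $n=1$, add a dummy variable $x_2$ and replace $w=w_1\ne0$ by the generic vector $(w_1,\sqrt2\,w_1)$. Then $P$ stays irreducible, because factors of a polynomial free of $x_2$ are free of $x_2$, and $\phi$, its support and the order of its terms do not change. By Puiseux's theorem, which is the case $n=1$ of Proposition~\ref{prop:roots}, $P$ has $d$ roots in the one-variable ring $\mathcal{S}_{w_1}$. They lie in the new ring $\mathcal{S}_w$, which contains at most $d$ roots, so the given terms still single out $\phi$. \emph{From now on $\phi\ne0$, $\nu\ge1$ and $n\ge2$}, and $\alpha_1,\dots,\alpha_\nu$ are the exponents of the given terms.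

Call a cone $\omega$ \emph{admissible} if it is rational, full-dimensional and line-free, and $w\in\operatorname{int}\omega$. Let $\sigma_0\in\Sigma$ be the cone that contains $w$. Then $\sigma_0\subseteq N(\phi)$ by Lemma~\ref{lem:barrier}(b) and Theorem~\ref{thm:structure}(b).

\begin{lemma}\label{lem:omega}
For every $\sigma\in\Sigma$ one can compute a rational $w'\in\operatorname{int}\sigma$ and an admissible cone $\omega\ni w'$ such that $\sigma\subseteq N(\phi)$ if and only if $\omega\subseteq N(\phi)$.
\end{lemma}

\begin{proof}
Choose a nonzero rational $w'\in\operatorname{int}\sigma$. Since $n\ge2$ and $w$ is generic, $w$ is not proportional to a rational vector, so $w'\notin\mathbb{R}_{<0}w$. This is the only use of $n\ge2$. By (C2) some $u_0$ is positive on $w$ and $w'$. By (C3) there are linearly independent rational $g_1,\dots,g_n\in\operatorname{int}\sigma_0$ with $g_j\cdot u_0>0$ and $w\in\operatorname{int}\operatorname{cone}(g_1,\dots,g_n)$. The cone $\omega=\operatorname{cone}(g_1,\dots,g_n,w')$ is line-free by (C2), hence admissible. For a given tuple of rational vectors $g_j$ it is decidable whether they lie in $\operatorname{int}\sigma_0$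 and whether $\omega$ is admissible, so a search through all tuples finds one. As $g_1,\dots,g_n\in N(\phi)$, we have $\omega\subseteq N(\phi)$ if and only if $w'\in N(\phi)$, and by Theorem~\ref{thm:structure}(b) this holds if and only if $\sigma\subseteq N(\phi)$.
\end{proof}

Fix an admissible cone $\omega$ and put $C=\omega^\circ$. By (C1), $C$ is rational, full-dimensional, line-free, and compatible with every generic vector of $\operatorname{int}\omega$, in particular with $w$. Lemma~\ref{lem:barrier}(a) and Theorem~\ref{thm:structure}(a) give
\begin{equation}\label{eq:translate}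
\omega\subseteq N(\phi)\iff\operatorname{supp}\phi\subseteq(u+C)\cap M\ \text{ for some }u\in\mathbb{R}^n .
\end{equation}

\subsection{Facts from commutative algebra}

A domain is \emph{normal} if it is integrally closed in its fraction field, and \emph{affine} if it is finitely generated as a $\mathbb{K}$-algebra. For a noetherian local ring $(S,\mathfrak{n})$, $\widehat S$ is its $\mathfrak{n}$-adic completion.
\begin{enumerate}
\item[(A1)] If $S$ is an affine domain and $\mathfrak{n}$ a maximal ideal, then $S/\mathfrak{n}=\mathbb{K}$ and $\dim S_{\mathfrak{n}}=\dim S$. The integral closure of $S$ in a finite extension of its fraction field is a finite $S$-module and has the same dimension.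
\item[(A2)] If $(S,\mathfrak{n})$ is noetherian local, then $\widehat S$ is noetherian local, $\dim\widehat S=\dim S$, and $S\to\widehat S$ is faithfully flat, so $\mathfrak{a}\widehat S\cap S=\mathfrak{a}$ for every ideal $\mathfrak{a}$. If $S/\mathfrak{a}$ is Artinian, then $S/\mathfrak{a}=\widehat S/\mathfrak{a}\widehat S$.
\item[(A3)] (\cite[Thm.~8.4]{Matsumura}) Let $S$ be $\mathfrak{a}$-adically complete and $W$ an $S$-module with $\bigcap_s\mathfrak{a}^sW=0$. Finitely many elements whose images generate $W/\mathfrak{a}W$ generate $W$.
\item[(A4)] A surjection $S\to S'$ from a domain $S$ of finite dimension onto a ring with $\dim S'=\dim S$ is injective, since a chain of primes that contain a nonzero kernel can be extended by $(0)$.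
\item[(A5)] A finite-dimensional $\mathbb{K}$-algebra has finitely many maximal ideals and is the product of its localizations at them, its \emph{local factors}.
\item[(A6)] (Zariski's theorem on analytic normality, \cite{Zariski}, \cite[Ch.~VIII, \S13, Thm.~32]{ZariskiSamuel}) If a normal local domain is the localization at a prime ideal of a finitely generated algebra over a field, then its completion is a normal domain.
\end{enumerate}

\subsection{The monoid algebra and its completion}

Let $A=\mathbb{K}[C\cap M]$ be the span of the monomials $\mathbf{x}^c$, $c\in C\cap M$. By Gordan's lemma the monoid $C\cap M$ is generated by finitely many nonzero elements $c_1,\dots,c_r$, so $A$ is an affine domain. Fix $c_0\in\operatorname{int}C\cap M$. For every $u\in\mathbb{R}^n$ we have $u+ac_0\in C$ for large $a$, so $A[\mathbf{x}^{-c_0}]=\mathbb{K}[M]$. Hence $A$ has fraction field $\mathbb{F}=\mathbb{K}(x_1^{1/k},\dots,x_n^{1/k})$ and dimension $n$. It is normal: $C$ is an intersection of rational half-spaces, and $A$ is the intersection of the corresponding algebras, each isomorphic to the factorial ring $\mathbb{K}[s_1,s_2^{\pm1},\dots,s_n^{\pm1}]$.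 Since $C$ is line-free, the monomials $\mathbf{x}^c$ with $c\ne0$ span a maximal ideal $\mathfrak{m}_A$.

\begin{lemma}\label{lem:completion}
The completion $\widehat A$ of $A_{\mathfrak{m}_A}$ is the ring of all series with support in $C\cap M$. It is a normal complete noetherian local domain of dimension $n$ with residue field $\mathbb{K}$. For every generic $w''\in\operatorname{int}\omega$ it is a subring of $\mathcal{S}_{w''}$, and the exponents $I$ of elements of $\mathfrak{m}_A^s\widehat A$ satisfy $w''\cdot I\le-s\varepsilon$, where $\varepsilon=\min_i(-w''\cdot c_i)>0$.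
\end{lemma}

\begin{proof}
Fix a generic $w''\in\operatorname{int}\omega$ and let $\deg\mathbf{x}^c=-w''\cdot c$. By the proof of Lemma~\ref{lem:ring}, only finitely many monomials of $A$ have degree below a given bound. Let the degrees of the $\mathbf{x}^{c_i}$ lie in $[\varepsilon,\delta]$. The ideal $\mathfrak{m}_A^s$ is spanned by the monomials that are products of at least $s$ generators. These have degree at least $s\varepsilon$, and every monomial of degree greater than $s\delta$ is among them. So the $\mathfrak{m}_A$-adic filtration and the filtration by degree define the same completion, and the completion for the degree is the ring of all formal sums supported in $C\cap M$. These lie in $\mathcal{S}_{w''}$ because $C$ is compatible with $w''$. The dimension is given by (A1) and (A2), and normality by (A6).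
\end{proof}

By \eqref{eq:translate}, $\omega\subseteq N(\phi)$ if and only if $\mathbf{x}^{ac_0}\phi\in\widehat A$ for some $a\in\mathbb{N}$. No bound on $a$ is given, and $P$ is not monic, so normality of $\widehat A$ cannot be applied to $\phi$ itself. We pass to a multiple of $\phi$ that is integral over $A$. Put $c=\rho c_0$ with $\rho\in\mathbb{N}$ so large that
\[
q:=\mathbf{x}^cp_d\in A,\qquad T(z):=z^d+\sum_{i<d}p_i\,p_d^{\,d-1-i}\,\mathbf{x}^{(d-i)c}z^i\in A[z];
\]
only finitely many exponents have to be moved into $C$. Substituting $z=qy$ and collecting $p_d^{\,d-1}\mathbf{x}^{dc}$ from each summand gives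
\begin{equation}\label{eq:T}
T(qy)=p_d^{\,d-1}\mathbf{x}^{dc}P(y).
\end{equation}
So $T$ is separable, like $P$, and $f\mapsto qf$ is a bijection from the roots of $P$ in $\mathcal{S}_w$ to those of $T$. Let $T=\prod_jT_j$ with $T_j$ monic and irreducible over $\mathbb{F}$. The coefficients of $T_j$ are polynomials in roots of $T$, hence integral over $A$, and they lie in $\mathbb{F}$; by normality $T_j\in A[z]$. Let $L_j=\mathbb{F}[z]/(T_j)$. Division by the monic $T_j$ shows that $A[z]/(T_j)$ embeds in $L_j$. Let $B_j$ be the integral closure of $A$ in $L_j$, which is the normalization of $A[z]/(T_j)$. By (A1) it is a finite $A$-module and an affine normal domain of dimension $n$. We write $z$ also for the class of $z$ in $B_j$.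

Geometrically, $\operatorname{Spec}B_j\to\operatorname{Spec}A$ is a finite cover, and a root of $T_j$ in $\widehat A$ is a formal section over the point $\mathfrak{m}_A$. The section passes through a point $\mathfrak{m}$ of the fiber, and one expects the cover to be a formal isomorphism there. Before proving this we carry out the test by hand.

\begin{example}\label{ex:test}
Take $n=d=2$, $w_2<w_1<0$, and $\omega=\{g_1\le0,\ g_2\le0\}$. Then $k=2$, $C=\mathbb{R}^2_{\ge0}$, $A=\mathbb{K}[s_1,s_2]$ with $s_i=x_i^{1/2}$, $\widehat A=\mathbb{K}[[s_1,s_2]]$, and we take $\mathbf{x}^{c_0}=s_1s_2$ and $\rho=0$.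

(1) Let $P=ty^2-y+1$ as in Example~\ref{ex:catalan}. Then $q=t=s_1^2+s_2^2$ and $T=z^2-z+q$, which is irreducible over $\mathbb{F}$ because $1-4q$ is not a square. The gradient $(2s_1,2s_2,2z-1)$ of $T$ vanishes only at $(0,0,\frac12)$, where $T=-\frac14$. So the surface $T=0$ is smooth, and $B=A[z]/(T)$ is normal. The fiber $B/\mathfrak{m}_AB=\mathbb{K}[z]/(z^2-z)$ consists of two reduced points $\mathfrak{m}_+=(s_1,s_2,z)$ and $\mathfrak{m}_-=(s_1,s_2,z-1)$. They carry the roots $\psi_+=tG(t)$ and $\psi_-=1-tG(t)$ of $T$ in $\widehat A$, and $\psi_\pm=q\phi_\pm$. Both roots of $T$ lie in $\widehat A$; the difference appears on division by $q$. In $B$ we have $(1-z)z=q$, and $1-z\notin\mathfrak{m}_+$, so $z$ is divisible by $q$ locally at $\mathfrak{m}_+$ and $\phi_+\in\widehat A$. On the other hand $\psi_-$ is a unit, so $(s_1s_2)^a\psi_-\in q\widehat A$ would give $(s_1s_2)^a\in q\widehat A$, and the substitution $s_2=\sqrt{-1}\,s_1$ kills $q$ but not $(s_1s_2)^a$. Thus $\omega\subseteq N(\phi_+)$ and $\omega\not\subseteq N(\phi_-)$. The first term, $1$ or $x_1^{-1}$, tells which point of the fiber belongs to the given root.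

(2) Let $P=y^2-(x_1+x_2)$ as in Example~\ref{ex:sqrt}. Then $q=1$, and $B=A[z]/(z^2-s_1^2-s_2^2)$ is a surface in $3$-space singular only at the origin, hence normal by Serre's criterion. The fiber $\mathbb{K}[z]/(z^2)$ is one nonreduced point. The roots are not in $\widehat A$, and $\omega$ is not contained in their barrier cone.

(3) Let $P=y^2-x_1^2(1+x_2)$. The roots $\pm x_1\sqrt{1+x_2}$ lie in $\widehat A$, but the fiber of $A[z]/(T)$ is again $\mathbb{K}[z]/(z^2)$. The normalization is $B=A[z']/(z'^2-1-s_2^2)$ with $z'=z/x_1$, a smooth surface, and its fiber $\mathbb{K}[z']/(z'^2-1)$ has two reduced points. Without normalization, cases (2) and (3) could not be told apart by the fiber.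
\end{example}

\subsection{Roots in $\widehat A$ and the criterion}

\begin{lemma}\label{lem:sections}
Let $B=B_j$, and let $\mathfrak{m}\subset B$ be a maximal ideal over $\mathfrak{m}_A$ such that
\begin{enumerate}
\item[(i)] $\dim_{\mathbb{K}}(B/\mathfrak{m}_AB)_{\mathfrak{m}}=1$, or equivalently $\mathfrak{m}_AB_{\mathfrak{m}}=\mathfrak{m}B_{\mathfrak{m}}$.
\end{enumerate}
Then the natural map $\iota:\widehat A\to\widehat{B_{\mathfrak{m}}}$ is an isomorphism. It yields an $A$-algebra map $\theta_{\mathfrak{m}}:B\to\widehat{B_{\mathfrak{m}}}\cong\widehat A$ and a root $\psi_{\mathfrak{m}}=\theta_{\mathfrak{m}}(z)\in\widehat A$ of $T_j$. Every root of $T_j$ in $\widehat A$ arises in this way.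
\end{lemma}

\begin{proof}
For every maximal ideal $\mathfrak{m}$ of $B$, (A1) and (A2) give $B/\mathfrak{m}=\mathbb{K}$ and $\dim\widehat{B_{\mathfrak{m}}}=n$. If $\mathfrak{m}$ lies over $\mathfrak{m}_A$, then $B_{\mathfrak{m}}/\mathfrak{m}_AB_{\mathfrak{m}}$ is a local factor of the finite-dimensional algebra $B/\mathfrak{m}_AB$, so it is Artinian and equals $\widehat{B_{\mathfrak{m}}}/\mathfrak{m}_A\widehat{B_{\mathfrak{m}}}$ by (A2).

Assume (i). Then $\widehat{B_{\mathfrak{m}}}/\mathfrak{m}_A\widehat{B_{\mathfrak{m}}}=\mathbb{K}$ is generated by $1$. Also $\bigcap_s\mathfrak{m}_A^s\widehat{B_{\mathfrak{m}}}=0$, because $\mathfrak{m}_A$ maps into the maximal ideal of the complete local ring $\widehat{B_{\mathfrak{m}}}$. By (A3), $1$ generates $\widehat{B_{\mathfrak{m}}}$ over $\widehat A$, so $\iota$ is surjective, and it is injective by (A4), since $\widehat A$ is a domain and both rings have dimension $n$. Applying $\theta_{\mathfrak{m}}$ to $T_j(z)=0$ gives $T_j(\psi_{\mathfrak{m}})=0$.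

Conversely let $\psi\in\widehat A$ be a root of $T_j$. Zariski's theorem is used twice, once for $A$ and once for $B$. Since $T_j$ is irreducible over $\mathbb{F}$, the assignment $z\mapsto\psi$ defines an $\mathbb{F}$-embedding $L_j\to\operatorname{Frac}\widehat A$. Elements of $B$ are integral over $A$, so their images are integral over $\widehat A$, and they lie in $\widehat A$ because $\widehat A$ is normal. This gives an $A$-algebra map $\theta:B\to\widehat A$ with $\theta(z)=\psi$. Let $\mathfrak{m}$ be the preimage of the maximal ideal of $\widehat A$. The quotient $B/\mathfrak{m}$ embeds $\mathbb{K}$-linearly in the residue field $\mathbb{K}$, so $\mathfrak{m}$ is maximal, and it lies over $\mathfrak{m}_A$. Elements outside $\mathfrak{m}$ map to units, so $\theta$ extends to a local map $B_{\mathfrak{m}}\to\widehat A$ and then to a continuous map $\widehat\theta:\widehat{B_{\mathfrak{m}}}\to\widehat A$. The composite $\widehat\theta\circ\iota$ is continuous and is the identity on the dense subring $A$, so it is the identity. In particular $\widehat\theta$ is surjective. By (A6), applied to the normal local domain $B_{\mathfrak{m}}$,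 the ring $\widehat{B_{\mathfrak{m}}}$ is a domain, so $\widehat\theta$ is injective by (A4). Hence $\widehat\theta$ is an isomorphism with inverse $\iota$, and
\[
B_{\mathfrak{m}}/\mathfrak{m}_AB_{\mathfrak{m}}=\widehat{B_{\mathfrak{m}}}/\mathfrak{m}_A\widehat{B_{\mathfrak{m}}}\cong\widehat A/\mathfrak{m}_A\widehat A=\mathbb{K},
\]
which is (i). Finally $\theta_{\mathfrak{m}}$ is the restriction of $\iota^{-1}=\widehat\theta$ to $B$, which is $\theta$, so $\psi_{\mathfrak{m}}=\psi$.
\end{proof}

It remains to divide by $q$. We must express, by finite data in $B_j$, that $\psi_{\mathfrak{m}}$ becomes divisible by $q$ in $\widehat A$ after multiplication by an unspecified power of $\mathbf{x}^{c_0}$. An ideal quotient handles the divisibility and a saturation handles the unspecified power: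
\[
J_j=\{b\in B_j:\ b\,\mathbf{x}^{ac_0}z\in qB_j\text{ for some }a\in\mathbb{N}\}=\big((qB_j:z):(\mathbf{x}^{c_0})^\infty\big).
\]
For $\mathfrak{m}$ satisfying (i), let $\phi_{\mathfrak{m}}=\psi_{\mathfrak{m}}q^{-1}\in\mathcal{S}_w$, with the inverse taken in $\mathcal{S}_w$.

\begin{proposition}\label{prop:criterion}
Let $\omega$ be admissible. Then $\omega\subseteq N(\phi)$ if and only if there are $j$ and a maximal ideal $\mathfrak{m}\subset B_j$ over $\mathfrak{m}_A$ that satisfy \textup{(i)} and
\begin{enumerate}
\item[(ii)] $J_j\not\subseteq\mathfrak{m}$;
\item[(iii)] the terms of $\phi_{\mathfrak{m}}$ whose exponents $I$ satisfy $w\cdot I\ge w\cdot\alpha_\nu$ are exactly the given first terms of $\phi$.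
\end{enumerate}
For every such pair $(j,\mathfrak{m})$ we have $\phi=\phi_{\mathfrak{m}}$.
\end{proposition}

\begin{proof}
Let $\mathfrak{m}\subset B=B_j$ satisfy (i), and let $a\in\mathbb{N}$. The isomorphism of Lemma~\ref{lem:sections}, fact (A2) and the definition of localization give
\[
\mathbf{x}^{ac_0}\psi_{\mathfrak{m}}\in q\widehat A\iff\mathbf{x}^{ac_0}z\in q\widehat{B_{\mathfrak{m}}}\iff\mathbf{x}^{ac_0}z\in qB_{\mathfrak{m}}\iff b\,\mathbf{x}^{ac_0}z\in qB\text{ for some }b\in B\setminus\mathfrak{m}.
\]
Since $\widehat A\subseteq\mathcal{S}_w$ and $q$ is invertible in $\mathcal{S}_w$, the first condition says $\mathbf{x}^{ac_0}\phi_{\mathfrak{m}}\in\widehat A$. Therefore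
\begin{equation}\label{eq:ii}
\text{(ii)}\iff\mathbf{x}^{ac_0}\phi_{\mathfrak{m}}\in\widehat A\ \text{ for some }a\in\mathbb{N}.
\end{equation}

Suppose (i)--(iii) hold. From $T(q\phi_{\mathfrak{m}})=T(\psi_{\mathfrak{m}})=0$ and \eqref{eq:T} we get $P(\phi_{\mathfrak{m}})=0$ in the domain $\mathcal{S}_w$. By (iii) the first $\nu$ terms of $\phi_{\mathfrak{m}}$ are the given ones, and these single out $\phi$ among the roots in $\mathcal{S}_w$. So $\phi=\phi_{\mathfrak{m}}$. By \eqref{eq:ii}, $\operatorname{supp}\phi\subseteq-ac_0+C$, and \eqref{eq:translate} gives $\omega\subseteq N(\phi)$.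

Suppose $\omega\subseteq N(\phi)$. By \eqref{eq:translate}, $\operatorname{supp}\phi\subseteq(u+C)\cap M$, and $u+ac_0\in C$ for large $a$, so $\mathbf{x}^{ac_0}\phi\in\widehat A$. Then $\psi=q\phi=q\cdot\mathbf{x}^{ac_0}\phi/\mathbf{x}^{ac_0}$ lies in $\operatorname{Frac}\widehat A$ and is a root of the monic polynomial $T\in A[z]$. By normality $\psi\in\widehat A$. As $\widehat A$ is a domain, $T_j(\psi)=0$ for some $j$, and Lemma~\ref{lem:sections} provides $\mathfrak{m}$ with (i) and $\psi=\psi_{\mathfrak{m}}$. Then $\phi_{\mathfrak{m}}=\phi$, condition (ii) holds by \eqref{eq:ii}, and (iii) holds by the definition of the first terms.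
\end{proof}

Condition (i) excludes branching, (ii) excludes poles, and (iii) identifies the root. In Example~\ref{ex:test}, (i) fails in case (2); for the root $\phi_-$ in case (1), condition (ii) fails at $\mathfrak{m}_-$ and condition (iii) at $\mathfrak{m}_+$.

\begin{remark}\label{rem:degree-one}
For $d=1$ the criterion gives $N(\phi)=\sigma_0$. Here $M=\mathbb{Z}^n$, $T=z+\mathbf{x}^cp_0$, $B_1=A$, $\mathfrak{m}=\mathfrak{m}_A$, and (i) and (iii) hold, the latter because $\phi$ is the only root in $\mathcal{S}_w$. Since $P$ is irreducible, $p_0$ and $p_1$ are coprime in the factorial ring $\mathbb{K}[M]=A[\mathbf{x}^{-c_0}]$, so $J_1=A\cap p_1\mathbb{K}[M]$. Let $\sigma_0=\sigma_v$. If $\omega\subseteq\sigma_v$, then $\mathbf{x}^{-v}p_1\in J_1$ has nonzero constant term, and (ii) holds. Conversely, if $hp_1\in A$ has nonzero constant term, then $0$ is the unique maximizer on $\operatorname{Newt}(hp_1)\subseteq C$ of every $g\in\operatorname{int}\omega$. By (C5) one vertex of $\operatorname{Newt}(p_1)$ maximizes all these $g$; taking $g=w$ shows that it is $v$, so $\omega\subseteq\sigma_v$. With $\omega\ni w'$ from Lemma~\ref{lem:omega},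 $\sigma\subseteq N(\phi)$ forces $w'\in\operatorname{int}\sigma\cap\sigma_0$, hence $\sigma=\sigma_0$. This is the case $n\ge2$. For $n=1$ the dummy variable of Section~\ref{sub:reductions} replaces $N(\phi)$ and $\sigma_0$ by their products with $\mathbb{R}$, so the equality holds there too.
\end{remark}

\subsection{Effectivity}

\begin{proposition}\label{prop:effective}
Let $\mathbb{K}=\overline{\mathbb{Q}}$, and let an encoding and an admissible cone $\omega$ be given.
\begin{enumerate}
\item[(a)] One can compute $q$, the rings $B_j$, the finitely many maximal ideals $\mathfrak{m}\subset B_j$ over $\mathfrak{m}_A$, and decide \textup{(i)}, \textup{(ii)}, \textup{(iii)} for each.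
\item[(b)] If $\mathfrak{m}$ satisfies \textup{(i)}, $w''\in\operatorname{int}\omega$ is generic and $\tau$ is real algebraic, one can compute the terms with $w''\cdot I\ge\tau$ of the product $\psi_{\mathfrak{m}}q^{-1}$ formed in $\mathcal{S}_{w''}$.
\end{enumerate}
\end{proposition}

\begin{proof}
The field $\overline{\mathbb{Q}}$ is computable and perfect, and each computation below takes place in a number field.

\emph{The ring $A$ and the factors $T_j$.} Compute generators $c_1,\dots,c_r$ of $C\cap M$ (a Hilbert basis) and the toric ideal of relations among the $\mathbf{x}^{c_i}$; this presents $A$. Find $c_0$ and $\rho$ by trial. Write $x_i=s_i^k$, multiply $T$ by a monomial to obtain a polynomial in $\overline{\mathbb{Q}}[s_1,\dots,s_n,z]$, and factor it over $\overline{\mathbb{Q}}$. By Gauss's lemma the factors of positive degree in $z$, made monic, are the $T_j$.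

\emph{The rings $B_j$.} We use normalization as in \cite{deJong}. Let $R_0=A[z]/(T_j)$ and let $D\in A$ be the discriminant of $T_j$, nonzero by separability. Since $A$ is normal, $DB_j\subseteq R_0$, so every ring $R'$ with $R_0\subseteq R'\subseteq B_j$ has $R'[1/D]=B_j[1/D]$ normal. Define $I_i=\sqrt{DR_i}$ and $R_{i+1}=\operatorname{Hom}_{R_i}(I_i,I_i)=\{f\in L_j:fI_i\subseteq I_i\}$. This is a ring that contains $R_i$ and is finite over it, so it lies in $B_j$. The Grauert--Remmert criterion says: if $I$ is a nonzero radical ideal of a noetherian domain $R'$ and $R'_{\mathfrak{p}}$ is normal for every prime $\mathfrak{p}\not\supseteq I$, then $R'$ is normal if and only if $\operatorname{Hom}_{R'}(I,I)=R'$. It applies to $R_i$ and $I_i$, because a prime that does not contain $I_i$ does not contain $D$. The chain $R_0\subseteq R_1\subseteq\cdots$ of $A$-submodules of the finite module $B_j$ becomes stationary, and at the first $i$ with $R_{i+1}=R_i$ the ring $R_i$ is normal, so $R_i=B_j$. Radicals and the modules $\operatorname{Hom}(I_i,I_i)=D^{-1}(DI_i:I_i)$ are computed with Gr\"obner bases.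

\emph{Conditions (i) and (ii).} Decompose the finite-dimensional algebra $B_j/\mathfrak{m}_AB_j$ into local factors. They correspond to the maximal ideals over $\mathfrak{m}_A$, and (i) asks for the dimension of a factor. Generators of $J_j$ are obtained by an ideal quotient and a saturation, again with Gr\"obner bases, and (ii) holds if and only if some generator has nonzero image in $B_j/\mathfrak{m}=\overline{\mathbb{Q}}$.

\emph{Part (b) and condition (iii).} Let $s\ge1$. By (A2) and Lemma~\ref{lem:sections}, the local factor at $\mathfrak{m}$ of the finite-dimensional algebra $B_j/\mathfrak{m}_A^sB_j$ is $\widehat{B_{\mathfrak{m}}}/\mathfrak{m}_A^s\widehat{B_{\mathfrak{m}}}\cong A/\mathfrak{m}_A^s$. So the map from $A/\mathfrak{m}_A^s$ to this factor is bijective, and solving a linear system for the preimage of $z$ gives $\psi_{\mathfrak{m}}$ modulo $\mathfrak{m}_A^s\widehat A$. By Lemma~\ref{lem:completion} this determines all terms of $\psi_{\mathfrak{m}}$ of $w''$-value greater than $-s\varepsilon$. Let $\beta$ be the leading exponent of $q$ with respect to $w''$. Exponents of $\psi_{\mathfrak{m}}$ have $w''$-value at most $0$,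 and those of $q^{-1}$ at most $-w''\cdot\beta$. Hence only terms of $\psi_{\mathfrak{m}}$ of value at least $\tau+w''\cdot\beta$ and terms of $q^{-1}$ of value at least $\tau$ contribute to the terms of the product of value at least $\tau$. The former are known for $s$ large, and the latter from finitely many summands of the geometric series in Lemma~\ref{lem:ring}. This proves (b), and the case $w''=w$, $\tau=w\cdot\alpha_\nu$ decides (iii).
\end{proof}

Lemma~\ref{lem:omega} and Propositions~\ref{prop:criterion} and~\ref{prop:effective} together give the decision procedure.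

\begin{corollary}\label{cor:decide}
Given an encoding of $\phi$ and $\sigma\in\Sigma$, it is decidable whether $\sigma\subseteq N(\phi)$.
\end{corollary}

\section{The algorithm}\label{sec:algorithm}

Once $Q(\phi)$ is known as a polytope plus a cone, its faces are found by linear programming.

\begin{lemma}\label{lem:faces}
Let $Q=\operatorname{conv}(V_0)+\operatorname{cone}(R)$ with $V_0\ne\emptyset$ and $R\not\ni0$ finite. For $\ell\in\mathbb{R}^n$ with $\ell\cdot r\le0$ on $R$, let $V_\ell$ be the set of maximizers of $\ell$ in $V_0$ and $R_\ell=\{r\in R:\ell\cdot r=0\}$. The faces of $Q$ are the sets $F_\ell=\operatorname{conv}(V_\ell)+\operatorname{cone}(R_\ell)$, and $F_\ell$ is the set of maximizers of $\ell$ on $Q$. Moreover $V_\ell=V_0\cap F_\ell$, $R_\ell=R\cap\operatorname{rec}(F_\ell)$, and $F_\ell$ is unbounded if and only if $R_\ell\ne\emptyset$.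
\end{lemma}

\begin{proof}
A face is the set of maximizers of a functional $\ell$ that attains its maximum on $Q$, with $\ell=0$ for $Q$ itself. A functional bounded above on $Q$ satisfies $\ell\cdot r\le0$ on $R$. For such $\ell$ put $h=\max_{e\in V_0}\ell\cdot e$. A point $x=\sum\lambda_ee+\sum t_rr$ of $Q$ has $\ell\cdot x=\sum\lambda_e\,\ell\cdot e+\sum t_r\,\ell\cdot r\le h$, with equality if and only if $\lambda_e=0$ for $e\notin V_\ell$ and $t_r=0$ for $r\notin R_\ell$. So the set of maximizers is $F_\ell$, and $V_0\cap F_\ell=V_\ell$. Each $r\in R_\ell$ is a recession direction of $F_\ell$, and a recession direction $r$ has $\ell\cdot r=0$ because $\ell$ is constant on $F_\ell$. If $R_\ell=\emptyset$ then $F_\ell$ is a polytope; otherwise it contains a ray.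
\end{proof}

\noindent\textbf{Algorithm.} Input: an encoding of $\phi$.
\begin{enumerate}
\item[1.] If $P=ay$ with $a\in\mathbb{K}^*$, output the empty list. Otherwise make the reductions of Section~\ref{sub:reductions}, so that $n\ge2$ and $\nu\ge1$.
\item[2.] Compute $\Delta$, $\Sigma$ and the cone $\sigma_0\ni w$. For each $\sigma\in\Sigma\setminus\{\sigma_0\}$ decide by Corollary~\ref{cor:decide} whether $\sigma\subseteq N(\phi)$.
\item[3.] Let $N$ be the cone generated by the generators of $\sigma_0$ and of the cones accepted in Step 2. Compute the set $R$ of primitive integer generators of the extreme rays of $N^\circ$.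
\item[4.] Compute $E$. Starting from the $\nu$ given terms, list the terms of $\phi$ with the Newton--Puiseux algorithm until the partial sum is a root of $P$ or an exponent $\alpha$ with $w\cdot\alpha<w\cdot e$ for all $e\in E$ appears. Let $V_0$ be the set of listed exponents that lie in $E$.
\item[5.] For all nonempty $V_1\subseteq V_0$ and nonempty $R_1\subseteq R$, decide by rational linear programming whether there are $\ell\in\mathbb{R}^n$ and $h\in\mathbb{R}$ with
\[
\begin{array}{ll}
\ell\cdot e=h\quad(e\in V_1),&\qquad\ell\cdot e\le h-1\quad(e\in V_0\setminus V_1),\\[2pt]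
\ell\cdot r=0\quad(r\in R_1),&\qquad\ell\cdot r\le-1\quad(r\in R\setminus R_1).
\end{array}
\]
If so, output $\operatorname{conv}(V_1)+\operatorname{cone}(R_1)$, dropping the second coordinate if a dummy variable was added.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:algorithm}]
Step 1 is justified in Section~\ref{sub:reductions}; a dummy variable replaces $Q(\phi)$ by $Q(\phi)\times\{0\}$. Step 2 terminates and is correct by Corollary~\ref{cor:decide}, and $N=N(\phi)$ by Theorem~\ref{thm:structure}(b). Since $N$ is full-dimensional, $N^\circ$ is a line-free rational cone, so it is generated by its extreme rays: $N^\circ=\operatorname{cone}(R)$.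

Step 4 terminates. If the support is finite, some partial sum equals $\phi$; if it is infinite, the $w$-values of the exponents tend to $-\infty$ by Lemma~\ref{lem:ring}. If a partial sum with at least $\nu$ terms is a root of $P$, then it is a root in $\mathcal{S}_w$ with the given first terms, so it equals $\phi$ and the whole support has been listed. In the other case all unlisted exponents have $w$-value below that of every $e\in E$. In both cases $V_0=E\cap\operatorname{supp}\phi$, and Theorem~\ref{thm:structure}(c) gives $Q(\phi)=\operatorname{conv}(V_0)+\operatorname{cone}(R)$.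

Apply Lemma~\ref{lem:faces}. If $(\ell,h)$ solves the system of Step 5, then $V_1=V_\ell$ and $R_1=R_\ell\neq\emptyset$, so the output is an unbounded face. Conversely let $F_\ell$ be an unbounded face and $h=\max_{V_0}\ell$. Then $\ell\cdot e<h$ on $V_0\setminus V_\ell$ and $\ell\cdot r<0$ on $R\setminus R_\ell$. These are finitely many strict inequalities, so a positive multiple of $(\ell,h)$ solves the system for $(V_\ell,R_\ell)$. Finally the face determines the pair through $V_1=V_0\cap F$ and $R_1=R\cap\operatorname{rec}(F)$, so no face is output twice.
\end{proof}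

If $\phi$ has finite support, then $N=\mathbb{R}^n$, $R=\emptyset$, and the output is empty. For the root $\phi_-$ of Example~\ref{ex:catalan} we have $V_0=\{(-1,0),(0,0)\}$ and $R=\{(1,0),(-1,1)\}$, and the output is
\[
\operatorname{conv}(V_0)+\operatorname{cone}(R),\qquad \operatorname{conv}(V_0)+\mathbb{R}_{\ge0}(1,0),\qquad(-1,0)+\mathbb{R}_{\ge0}(-1,1).
\]
The sets $V_1$ may thus contain points that are not vertices.

\section{Classification, face series and equality}\label{sec:complements}

\begin{theorem}\label{thm:complements}
\leavevmode
\begin{enumerate}
\item[(a)] A set is $Q(\phi)$ for a nonzero algebraic series $\phi$ if and only if it is $\operatorname{conv}(V)+\operatorname{cone}(R)$ with finite subsets $V\ne\emptyset$ and $R$ of $\mathbb{Q}^n$ and $\operatorname{cone}(R)$ line-free.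
\end{enumerate}
Let $\phi=\sum a_I\mathbf{x}^I\ne0$ be algebraic with minimal polynomial $P=\sum_ip_iy^i$, $p_i=\sum_\mu p_{i,\mu}\mathbf{x}^\mu$.
\begin{enumerate}
\item[(b)] Every vertex of $Q(\phi)$ lies in $E\cap\operatorname{supp}\phi$. Every extreme ray of its recession cone is $\mathbb{R}_{\ge0}(\mu-v)$ for an edge $[v,\mu]$ of $\operatorname{Newt}(\Delta)$. Hence every unbounded face is $\operatorname{conv}(V_1)+\operatorname{cone}(R_1)$ with $V_1\subseteq E$ and $R_1$ consisting of edge directions of $\operatorname{Newt}(\Delta)$.
\item[(c)] For each face $F$ of $Q(\phi)$ the face series $\phi_F=\sum_{I\in F}a_I\mathbf{x}^I$ is nonzero and algebraic. If $F$ is the set of maximizers of $\ell$ on $Q(\phi)$, $h=\max_{Q(\phi)}\ell$ and $\lambda=\max\{\ell\cdot\mu+ih:\mu\in\operatorname{supp}p_i,\ 0\le i\le d\}$, then $\phi_F$ is a root of the nonzero polynomial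
\[
P_F=\sum_{\ell\cdot\mu+ih=\lambda}p_{i,\mu}\,\mathbf{x}^\mu y^i .
\]
\end{enumerate}
\end{theorem}

\begin{proof}
(a) Necessity is Theorem~\ref{thm:structure}: $E\cap\operatorname{supp}\phi$ is finite, nonempty and rational, and $N(\phi)^\circ$ is rational and line-free. For sufficiency, remove $0$ from $R$ and scale so that $R\subseteq\mathbb{Z}^n\setminus\{0\}$. By (C2) there is a generic $w$ that is negative on $R$. In the ring $\mathcal{S}_w$ put
\[
\phi=\sum_{v\in V}\mathbf{x}^v\prod_{r\in R}(1-\mathbf{x}^r)^{-1}=\sum_{v\in V}\ \sum_{m\in\mathbb{N}^R}\mathbf{x}^{\,v+\sum_rm_rr}.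
\]
It is a quotient of two elements of $\mathbb{K}[\frac1{k'}\mathbb{Z}^n]$ for some $k'$, and $\mathbb{K}(x_1^{1/k'},\dots,x_n^{1/k'})$ is algebraic over $\mathbb{K}(\mathbf{x})$, so $\phi$ is algebraic. The coefficient of $\mathbf{x}^I$ counts the representations $I=v+\sum_rm_rr$. In characteristic zero a positive count is nonzero in $\mathbb{K}$, so the support is $V+\sum_r\mathbb{N}r$. The convex hull of $\mathbb{N}^R$ is $\mathbb{R}_{\ge0}^R$, and taking images under $m\mapsto\sum_rm_rr$ shows that $\sum_r\mathbb{N}r$ has convex hull $\operatorname{cone}(R)$. Hence the support has convex hull $\operatorname{conv}(V)+\operatorname{cone}(R)$, which is closed.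

(b) Let $N=N(\phi)$, $V_0=E\cap\operatorname{supp}\phi$, and let $R$ consist of one generator of each extreme ray of $N^\circ$. Lemma~\ref{lem:faces} applies to $Q(\phi)=\operatorname{conv}(V_0)+\operatorname{cone}(R)$. A vertex is a face with one point and contains $V_\ell\neq\emptyset$, so it lies in $V_0$. For the rays we use the duality of faces: if $\omega$ is a full-dimensional cone and $0\ne r\in\omega^\circ$, then $r$ spans an extreme ray of $\omega^\circ$ if and only if $\omega\cap r^\perp$ has dimension $n-1$. Let $r\in R$. Then $N\cap r^\perp$ has dimension $n-1$, and by Theorem~\ref{thm:structure}(b) it is the finite union of the cones $\sigma\cap r^\perp$ with $\sigma\in\Sigma$, $\sigma\subseteq N$. One of them, $\sigma_v\cap r^\perp$, has dimension $n-1$. Since $r\in N^\circ\subseteq\sigma_v^\circ$, the vector $r$ spans an extreme ray of $\sigma_v^\circ$. This is the cone generated by $\operatorname{Newt}(\Delta)-v$, and the extreme rays of the cone of a polytope at a vertex $v$ are spanned by the edges $[v,\mu]$ at $v$. The last claim follows from Lemma~\ref{lem:faces}.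

(c) By Lemma~\ref{lem:faces}, $F$ contains a point of $V_0\subseteq\operatorname{supp}\phi$, so $\phi_F\ne0$. It is a series, since its support lies in that of $\phi$. Expand $P(\mathbf{x},\phi)$ into products $p_{i,\mu}a_{I_1}\cdots a_{I_i}\mathbf{x}^{\mu+I_1+\dots+I_i}$ with $\mu\in\operatorname{supp}p_i$ and $I_1,\dots,I_i\in\operatorname{supp}\phi$. The exponent has $\ell$-value $\ell\cdot\mu+\sum_m\ell\cdot I_m\le\ell\cdot\mu+ih\le\lambda$, with equality if and only if all $I_m$ lie in $F$ and $\ell\cdot\mu+ih=\lambda$. So the part of $P(\mathbf{x},\phi)=0$ of $\ell$-value $\lambda$ is $P_F(\mathbf{x},\phi_F)$, which therefore vanishes. The maximum $\lambda$ is attained, so $P_F\ne0$.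
\end{proof}

In Example~\ref{ex:catalan}, take $\phi_-$ and $\ell=(-1,-1)$. Then $h=1$, the values $\ell\cdot\mu+ih$ for $i=0,1,2$ are $0,1,1$, and $P_F=ty^2-y$. The face is the ray through the white points of Figure~\ref{fig:catalan}, and $\phi_F$ is the expansion of $1/t$. The polynomial $P_F$ need not be irreducible.

The ring $\widehat A$ lies in $\mathcal{S}_{w''}$ for all generic $w''\in\operatorname{int}\omega$ at once, so the construction of Section~\ref{sec:test} also converts an encoding from one order to another.

\begin{corollary}\label{cor:equality}
Given encodings of $\phi_1$ with order $w_1$ and of $\phi_2$ with order $w_2$, it is decidable whether $\phi_1=\phi_2$.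
\end{corollary}

\begin{proof}
If the minimal polynomials are not proportional, then $\phi_1\ne\phi_2$. Let both be $P$. If $P=ay$ with $a\in\mathbb{K}^*$, both series are zero. Otherwise make the reductions of Section~\ref{sub:reductions} for both encodings, with the same dummy variable if $n=1$, and compute $N=N(\phi_1)$ by Steps 2 and 3 of the algorithm. If $w_2\notin\operatorname{int}N$, then $\phi_1\notin\mathcal{S}_{w_2}$ by Lemma~\ref{lem:barrier}(b), while $\phi_2\in\mathcal{S}_{w_2}$, so $\phi_1\ne\phi_2$. Let $w_2\in\operatorname{int}N$. Then $\phi_1$ is a root of $P$ in $\mathcal{S}_{w_2}$, so $\phi_1=\phi_2$ if and only if the terms of $\phi_1$ with $w_2$-value at least $\tau$ are the given terms of $\phi_2$, where $\tau$ is the $w_2$-value of the last given exponent. It remains to compute these terms of $\phi_1$.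

If $N=\mathbb{R}^n$, then $\pm e_i\in N$ for all $i$, so $\operatorname{supp}\phi_1$ is a bounded subset of $M$, hence finite. Listing terms until the partial sum is a root of $P$ yields $\phi_1$ explicitly, as in Step 4.

Let $N\ne\mathbb{R}^n$. Both $w_1$ and $w_2$ are interior points of $N$. If $w_2\in\mathbb{R}_{<0}w_1$, then $0$ is a convex combination of interior points, hence interior, and $N=\mathbb{R}^n$. So $w_2\notin\mathbb{R}_{<0}w_1$, and by (C2) some $u_0$ is positive on both. By (C3) there are rational simplicial cones $\gamma_1,\gamma_2\subseteq N$ with $w_i\in\operatorname{int}\gamma_i$ whose generators are positive on $u_0$. Then $\omega=\gamma_1+\gamma_2\subseteq N$ is line-free by (C2), so it is admissible for $w_1$, and $w_2\in\operatorname{int}\omega$; a search finds such cones. By Propositions~\ref{prop:criterion} and~\ref{prop:effective}(a), applied to the encoding of $\phi_1$, we find $\mathfrak{m}$ with (i)--(iii), and $q\phi_1=\psi_{\mathfrak{m}}$. All three series lie in $\mathcal{S}_{w_2}$, and the identity holds there as well, so $\phi_1=\psi_{\mathfrak{m}}q^{-1}$ with the inverse taken in $\mathcal{S}_{w_2}$.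 Proposition~\ref{prop:effective}(b) with $w''=w_2$ computes the required terms.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Buchacher}
Manfred Buchacher, \emph{The Newton-Puiseux algorithm and effective algebraic series}, arXiv:2209.00875 (2022).

\bibitem{deJong}
T. de Jong, J. Symb. Comput. 26 (1998).

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\bibitem{Zariski}
Zariski, Ann. Inst. Fourier 2 (1950).

\bibitem{ZariskiSamuel}
Zariski and Samuel, \emph{Commutative Algebra} II.

\end{thebibliography}
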